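# Strict inequality between the percolation thresholds of a graph and of its quotient

## 1. Doubling the vertices of a tree

Let $T$ be the $3$-regular tree and let $V_0\sqcup V_1$ be its bipartition. Keep each edge with probability $p$. Seen from a root, the cluster of the root is a branching process in which every vertex after the root has two children and keeps each of them with probability $p$. The mean offspring is $2p$, so an infinite cluster appears exactly when $p>\frac12$.

**Example 1.1 (doubled tree).** Replace each vertex $v$ of $T$ by two vertices $(v,0),(v,1)$, and join $(v,i)$ to $(v',j)$ whenever $v\sim v'$ in $T$. Call the result $\mathcal G$. Let $\sigma_0$ exchange $(v,0)$ and $(v,1)$ for all $v\in V_0$ and fix everything over $V_1$; define $\sigma_1$ with the roles of $V_0,V_1$ exchanged. These are automorphisms of $\mathcal G$, and they generate a group $G$ of order $4$. The orbits are the pairs $\{(v,0),(v,1)\}$, and if we collapse each orbit to a point we get $T$ back.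

Now percolate on $\mathcal G$. Start at $(o,0)$ and explore away from the root $o$ of $T$. When $v$ has been reached, we remember one copy $\ell(v)$ of it that is connected to $(o,0)$. A child $v'$ of $v$ counts as reached if at least one of the two edges from $\ell(v)$ to $(v',0)$ and $(v',1)$ is open, and then $\ell(v')$ is an endpoint of such an open edge. Each edge is looked at once, so the reached vertices form a branching process with mean offspring $2\bigl(1-(1-p)^2\bigr)$. This exceeds $1$ as soon as $p>1-\frac1{\sqrt2}\approx0.293$. So the threshold of $\mathcal G$ is at most $0.293$, strictly below the threshold $\frac12$ of $T$. The action is not free: $\sigma_0\ne1$ fixes every vertex over $V_1$. But every vertex is moved by some element.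

**Example 1.2 (leaves).** Attach two leaves $v^0,v^1$ to each vertex $v$ of $T$, and let $\mathbb Z/2$ exchange $v^0$ and $v^1$ for all $v$. The collapsed graph is $T$ with one leaf at each vertex. In both graphs an infinite cluster exists if and only if one exists on $T$, so both thresholds are $\frac12$. The group moves many vertices and nothing is gained.

**Example 1.3 (midpoints).** Replace each edge $uv$ of $T$ by two paths $u\,m\,v$ and $u\,m'\,v$, and let $\mathbb Z/2$ exchange $m$ and $m'$ for all edges. The collapsed graph is $T$ with every edge subdivided, with threshold given by $p^2=\frac12$, so $p\approx0.707$. In the original graph, $u$ and $v$ are joined through $m$ or $m'$ with probability $1-(1-p^2)^2$. Setting this equal to $\frac12$ gives $p=\sqrt{1-1/\sqrt2}\approx0.541$. The thresholds differ although every vertex of $T$ is fixed by the whole group.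

So freeness is not what matters, and the mere presence of moved vertices is not enough. Which vertices must be moved?

## 2. The thresholds $p_c$ and $p_u$ of a graph and of its quotient

All graphs are locally finite, connected and simple. For a graph $\mathcal G=(V,E)$ and $p\in[0,1]$, *Bernoulli bond percolation* keeps ("opens") each edge independently with probability $p$ and erases ("closes") it otherwise. The connected components of the resulting graph are the *clusters*; $C(v)$ is the cluster of $v$, and $x\leftrightarrow y$ means that $x,y$ lie in one cluster.

**Definition 2.1 (thresholds).** The critical parameter $p_c(\mathcal G)$ is characterized as follows: for $p<p_c(\mathcal G)$ there is almost surely no infinite cluster, and for $p>p_c(\mathcal G)$ there is almost surely at least one. The uniqueness parameter $p_u(\mathcal G)$ is the infimum of those $p$ for which there is almost surely exactly one infinite cluster. We put $p_c=1$ (resp. $p_u=1$) if there is never an infinite cluster (resp. never a unique one) for $p<1$; in particular both are $1$ for finite graphs.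

**Definition 2.2 (quotients).** A graph is *quasi-transitive* if its automorphism group has finitely many orbits on vertices. If a group $G$ acts on $V$ by graph automorphisms, the *quotient* $\mathcal G/G$ has the orbits as vertices, and two distinct orbits are joined by an edge if and only if some edge of $\mathcal G$ intersects both.

In Example 1.1 the quotient is $T$. The graph $\mathcal G$ of Example 1.2 is quasi-transitive with two orbits, the vertices of $T$ and the leaves.

Benjamini and Schramm proved that $p_c(\mathcal G)\le p_c(\mathcal G/G)$ in general. It is also known that if $G\ne\{1\}$ acts freely, $\mathcal G$ and $\mathcal H=\mathcal G/G$ are quasi-transitive and $p_c(\mathcal G)<1$, then $p_c(\mathcal G)<p_c(\mathcal H)$; and that if moreover $G$ is finite and $p_u(\mathcal G)<1$, then $p_u(\mathcal G)<p_u(\mathcal H)$. The following problem comes from Sébastien Martineau and Franco Severo, "Strict monotonicity of percolation thresholds under covering maps", arXiv:1803.09686 (2018). Replace freeness by the condition that there is no trivial orbit: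
$$\forall x\in V(\mathcal G)\ \ \exists g\in G,\quad gx\ne x, \tag{2.1}$$
and assume that $\mathcal G$ and $\mathcal H=\mathcal G/G$ are quasi-transitive.

1. (a) Does $p_c(\mathcal G)<1$ imply $p_c(\mathcal G)<p_c(\mathcal H)$?
2. (b) If moreover $G$ is finite, does $p_u(\mathcal G)<1$ imply $p_u(\mathcal G)<p_u(\mathcal H)$?

The answer to both is yes. The assumption $p_c(\mathcal G)<1$ cannot be dropped: double the vertices of the line $\mathbb Z$ as in Example 1.1. For $p<1$, almost surely, for infinitely many $n>0$ and infinitely many $n<0$ the four edges between the copies of $n$ and of $n+1$ are all closed, so both thresholds equal $1$.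

**Definition 2.3 (core).** Let $X$ be an infinite connected graph. A vertex $v$ is *peripheral* if for some vertex $q\ne v$ the component of $X\setminus q$ containing $v$ is finite. The subgraph induced by the non-peripheral vertices is $\operatorname{core}(X)$.

In Example 1.2 the leaves are peripheral (take $q=v$), and the core is $T$. In Examples 1.1 and 1.3 the core is the whole graph.

**Theorem 2.4.** *Let $G$ act on $V(\mathcal G)$ by automorphisms of $\mathcal G$, and assume that $\mathcal G$ and $\mathcal H=\mathcal G/G$ are quasi-transitive.*

1. *If $p_c(\mathcal G)<1$, then $p_c(\mathcal G)<p_c(\mathcal H)$ if and only if some element of $G$ moves some vertex of $\operatorname{core}(\mathcal G)$. Otherwise $p_c(\mathcal G)=p_c(\mathcal H)$.*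
2. *If $G$ is finite and $p_u(\mathcal G)<1$, then $p_u(\mathcal G)<p_u(\mathcal H)$ if and only if some element of $G$ moves some vertex of $\operatorname{core}(\mathcal G)$. Otherwise $p_u(\mathcal G)=p_u(\mathcal H)$.*

**Corollary 2.5.** *Under (2.1), with $\mathcal G$ and $\mathcal H$ quasi-transitive, the answers to (a) and (b) are both yes.*

The corollary follows because $p_c(\mathcal G)<1$ or $p_u(\mathcal G)<1$ forces $\mathcal G$ to be infinite, and then the core is non-empty (Lemma 5.1), so (2.1) provides a moved core vertex.

Let $\pi:V(\mathcal G)\to V(\mathcal H)$ be the quotient map. The core is invariant under automorphisms, so "some element of $G$ moves some core vertex" means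

$$\pi\ \text{is not injective on}\ \operatorname{core}(\mathcal G). \tag{$*$}$$

Sections 6–11 assume $(*)$ and prove the "if" parts; Section 12 treats the case where $(*)$ fails.

## 3. Lifting, Menger's theorem, and two percolation lemmas

A vertex or edge of $\mathcal G$ *lies over* its image, and a *lift* of $v\in V(\mathcal H)$ is a vertex over $v$. Adjacent vertices of $\mathcal G$ have equal or adjacent images. Conversely, if $\pi(x)=v\sim v'$, then $x$ has a neighbor over $v'$: some edge joins the two orbits, and a translate of it by $G$ starts at $x$. So paths of $\mathcal H$ lift from any starting lift. Also $G$ is transitive on each fiber $\pi^{-1}(v)$ and preserves $\pi$. In particular the degree of $\pi(x)$ is at most that of $x$; let $\Delta$ bound all degrees of $\mathcal G$ and $\mathcal H$.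

We write $X[S]$ for the induced subgraph on $S$, call a vertex set connected if it induces a connected graph, and call a graph *$2$-connected* if it is connected, has at least three vertices and has no cut vertex. In a $2$-connected graph any two vertices lie on a common cycle. We use Menger's theorem in two forms.

**(M1)** *In a finite graph let $z\notin S$, $|S|\ge2$, and suppose that for every vertex $q\ne z$ the vertex $z$ is joined to $S\setminus q$ in the graph minus $q$. Then there are two paths from $z$ to $S$ that share only $z$, each meeting $S$ only in its endpoint.* By the fan form of Menger's theorem, the largest number of paths from $z$ to $S$ sharing only $z$ is the least number of vertices other than $z$ whose deletion separates $z$ from $S$ (vertices of $S$ may be deleted). By hypothesis this is at least two. Cut each path at its first vertex in $S$.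

**(M2)** *In a finite $2$-connected graph, if $f\ne l$ and $|S|\ge2$, there are two disjoint paths from $f$ and from $l$ to $S$, each meeting $S$ only in its endpoint.* One deleted vertex leaves at least one of $f,l$, at least one vertex of $S$, and a connected graph, so Menger's theorem for the sets $\{f,l\}$ and $S$ gives two disjoint paths; again cut at the first vertex of $S$.

From percolation we use the Harris–FKG inequality, the BK inequality, Russo's formula, and the bound $\mathbf P(E_n\text{ for infinitely many }n)\ge\limsup\mathbf P(E_n)$ (Fatou). Counting simple paths gives $p_c\ge1/\Delta$ for infinite graphs of degree at most $\Delta$, and trivially $p_u\ge p_c$. Two theorems are quoted.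

**Sharpness** (Antunović–Veselić, J. Stat. Phys. 130 (2008)). *On a quasi-transitive graph, $\mathbf E_p|C(v)|<\infty$ for all $v$ and all $p<p_c$.*

**Schonmann's theorem** (PTRF 113 (1999) 287–300). *On an infinite quasi-transitive graph,*
$$p_u=\inf\{p:\lim_{R\to\infty}\inf_{x,y}\mathbf P_p(B(x,R)\leftrightarrow B(y,R))=1\}.$$

**Lemma 3.1.** *Let $X$ be infinite and quasi-transitive with $p_c(X)<1$. As $p\uparrow p_c(X)$, $\chi_p(v)=\mathbf E_p|C(v)|\to\infty$ for every $v$.*

*Proof.* The function $p\mapsto\chi_p(v)$ is non-decreasing. Suppose it stays bounded below $p_c$ for some $v$. By FKG, $\chi_p(v)\ge p^{d(v,v')}\chi_p(v')$. There are finitely many orbits and $p_c>0$, so some finite $K$ bounds all $\chi_p(v')$ for $p\in[p_c/2,p_c)$. Superpose on the configuration $\omega_p$ an independent Bernoulli($\eta$) configuration $\xi$ with $\eta=1/(2\Delta K)$. Suppose $x$ is reached from $v$ by a simple path open in $\omega_p\cup\xi$ with exactly $n$ edges not in $\omega_p$, traversed as $(a_1,b_1),\dots,(a_n,b_n)$. These are distinct edges of $\xi$, and the connections $v\leftrightarrow a_1$, $b_1\leftrightarrow a_2$, …, $b_n\leftrightarrow x$ occur disjointly in $\omega_p$.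 By BK the probability for given $a$'s and $b$'s is at most $\eta^n\,\mathbf P_p(v\leftrightarrow a_1)\mathbf P_p(b_1\leftrightarrow a_2)\cdots\mathbf P_p(b_n\leftrightarrow x)$. Summing over $x$, then $b_n,a_n,\dots,b_1,a_1$, the expected number of such $x$ is at most $K(\Delta K\eta)^n=K2^{-n}$. Sum over $n$: $\chi_{p+(1-p)\eta}(v)\le2K$ for all $v$. As $\eta$ does not depend on $p$ and $p_c<1$, for $p$ close to $p_c$ we have $p+(1-p)\eta>p_c$. There an infinite cluster exists, so some $\chi$ is infinite, a contradiction. $\square$

**Lemma 3.2.** *Let $X$ be infinite and quasi-transitive and let $K$ be finite such that $X\setminus K$ has two infinite components $U_1,U_2$. Then for no $p<1$ is there almost surely exactly one infinite cluster.*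

*Proof.* Suppose there is. By quasi-transitivity there is $R$ such that every ball $B(v,R)$ meets the infinite cluster with probability greater than $3/4$. Choose infinitely many disjoint such balls inside $U_1$ and infinitely many inside $U_2$; a ball centered in $U_i$ at distance more than $R$ from $K$ lies in $U_i$. By Fatou, with probability at least $1-\frac14-\frac14=\frac12$ the infinite cluster has infinitely many vertices in both $U_1$ and $U_2$. Let $\omega'$ be $\omega$ with all edges touching $K$ closed. On this event the infinite cluster is cut into finitely many pieces, each a vertex of $K$ or contained in one component of $X\setminus K$, so one piece is infinite in $U_1$ and another is infinite in $U_2$. Thus $\omega'$ has two infinite clusters with probability at least $\frac12$. Independently, with positive probability, all edges touching $K$ are closed in $\omega$, and then $\omega=\omega'$. This contradicts uniqueness. $\square$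

In Example 1.1, deleting $(v,0)$ and $(v,1)$ leaves infinite components, so there $p_u=1$; question (b) has content only for graphs without such separations.

## 4. Exploring the quotient inside $\mathcal G$

The natural first approach is that of Example 1.1. Fix $u\in V(\mathcal H)$ and a lift $x$. Maintain a set $\mathcal X\ni u$ with a lift $\ell(v)$ of each $v\in\mathcal X$, connected to $x=\ell(u)$ by open edges. While some edge $vv'$ of $\mathcal H$ with $v\in\mathcal X$ is unexplored, pick a neighbor $\tilde v'$ of $\ell(v)$ over $v'$, look at the edge $\ell(v)\tilde v'$, and declare $vv'$ open if it is open; in that case, if $v'\notin\mathcal X$, add $v'$ with $\ell(v')=\tilde v'$. The edge we look at lies over an edge of $\mathcal H$ over which nothing was examined, so its state is fresh. The final $\mathcal X$ is distributed like the cluster of $u$ in $\mathcal H$, and all its vertices have lifts in the cluster of $x$. Hence $p_c(\mathcal G)\le p_c(\mathcal H)$.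

The exploration looks at only one edge over each edge of $\mathcal H$. If $cb$ was found closed and a second edge over $cb$ can be reached from $\ell(c)$, we have a second chance to reach a lift of $b$. In Example 1.1 the second edge starts at $\ell(c)$ itself. In general a proof of strictness needs three things: second chances at bounded distance from every place (Section 6), a coupling that keeps them independent of the exploration (Section 7), and an argument that these local gains move the threshold (Sections 8 and 9). By Example 1.2 the first is false in a hanging piece, so we first separate hanging pieces from the rest.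

## 5. Hanging pieces and the core

Throughout this section $X$ is infinite, connected, locally finite and quasi-transitive. The aim is to show that percolation on $X$ and on its core have the same infinite clusters, and that every core vertex has two independent ways to infinity.

**Lemma 5.1.** *A vertex $v$ is non-peripheral if and only if it lies on a doubly infinite simple path. The core is non-empty.*

*Proof.* If $v$ lies on such a path and $q\ne v$, then one of the two rays from $v$ avoids $q$, so the component of $v$ in $X\setminus q$ is infinite. Conversely let $v$ be non-peripheral and let $S_n$ be the sphere of radius $n\ge1$ around $v$. For each $q\ne v$ the component of $v$ in $X\setminus q$ is infinite, so it contains vertices at distance greater than $n$; a path to such a vertex hits $S_n$ for the first time at a vertex of $S_n\setminus q$, inside $B(v,n)\setminus q$. In particular (take $q\in S_n$) $|S_n|\ge2$. By (M1) in $B(v,n)$ there are two paths from $v$ to $S_n$ sharing only $v$. Their initial segments of length $j\le n$ take finitely many values for each $j$, so König's lemma yields two rays from $v$ sharing only $v$.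

For non-emptiness, $X$ has geodesics of every length $2n$. Translate their midpoints into a finite set and apply compactness: there is a doubly infinite geodesic, and its vertices are in the core. $\square$

Note that a finite component $F$ of some $X\setminus q$ contains no core vertex, and that the only vertex outside $F$ adjacent to $F$ is $q$.

**Lemma 5.2.** *A simple path between core vertices stays in the core. Hence the core is connected, and distances in it are those of $X$.*

*Proof.* If a vertex $x$ on the path lies in a finite component $F$ of some $X\setminus q$, the endpoints are not in $F$, so the path visits $q$ both before and after $x$. A simple path cannot. $\square$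

**Lemma 5.3 (roots).** *Each peripheral $v$ has a unique core vertex $q$, its root, such that the component of $X\setminus q$ containing $v$ is finite. The sizes of these components are bounded by some $L\ge1$. A path from $v$ to a core vertex passes through the root.*

*Proof.* Let $q$ be the endpoint of a shortest path from $v$ to the core and $y$ its predecessor. Then $y$ is peripheral, so it lies in a finite component $F$ of some $X\setminus q'$. The core vertex $q\notin F$ is adjacent to $y$, so $q'=q$. The part of the path from $v$ to $y$ avoids $q$, so $v\in F$. Suppose a core vertex $q''\ne q$ is another root, with finite component $F''\ni v$. The set $F\cup\{q\}$ is connected and avoids $q''$, so $q\in F''$; but $F''$ has no core vertices. Uniqueness makes the size of the component invariant under automorphisms, so finitely many orbits give a bound $L$. The last claim holds since $F$ can be left only through $q$. $\square$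

In particular a peripheral vertex is within $L$ of its root. In Example 1.2, $L=1$.

**Lemma 5.4.** *For a core vertex $w$, all components of $\operatorname{core}(X)\setminus w$ are infinite.*

*Proof.* A core vertex $v\neq w$ lies on a doubly infinite simple path, whose vertices are all core vertices by Lemma 5.1. One of its two rays from $v$ avoids $w$. $\square$

**Lemma 5.5.** *For every configuration $\omega$ on $X$, $C\mapsto C\cap\operatorname{core}(X)$ is a bijection from the infinite clusters of $\omega$ to the infinite clusters of $\omega$ restricted to the core. Hence $p_c$ and $p_u$ agree for $X$ and its core.*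

*Proof.* An infinite $C$ is not contained in one finite hanging piece, so it contains the roots of its peripheral vertices. Two core vertices in $C$ are joined by an open simple path, which stays in the core. Finitely many core vertices have only finitely many vertices hanging at them, so $C\cap\operatorname{core}(X)$ is infinite. Thus $C\cap\operatorname{core}(X)$ is an infinite cluster of the restriction. Disjoint clusters have disjoint images, and every infinite cluster of the restriction lies in an infinite cluster of $\omega$. $\square$

Write $\hat{\mathcal G}=\operatorname{core}(\mathcal G)$ and, when $\mathcal H$ is infinite, $\hat{\mathcal H}=\operatorname{core}(\mathcal H)$. Let $\hat B(y,n)$ and $B_{\hat{\mathcal G}}(x,n)$ be balls in these graphs. $\operatorname{Aut}(\mathcal H)$ acts on $\hat{\mathcal H}$ with finitely many orbits, and $\operatorname{Aut}(\mathcal G)$ on $\hat{\mathcal G}$. A doubly infinite simple path through $y\in\hat{\mathcal H}$ lifts to one through any lift of $y$ (distinct images have distinct lifts), so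
$$\pi^{-1}(\hat{\mathcal H})\subset\hat{\mathcal G}. \tag{5.1}$$

## 6. Two lifts at bounded distance

Assume $(*)$ and that $\mathcal H$ is infinite, and let $L$ be the constant of Lemma 5.3 for $X=\mathcal H$. We look for a radius within which $\pi$ fails to be injective, around every vertex over $\hat{\mathcal H}$.

The first attempt is compactness: if $\pi$ is injective on larger and larger balls, translate the centers into a finite set and pass to a limit. This stops at a definite point. The translations are by automorphisms of $\mathcal G$ and of $\mathcal H$, which need not respect $\pi$. The limit yields an isomorphism between the two cores, but this isomorphism is not $\pi$ and says nothing directly about $\pi$. The remedy is to compare ball sizes in the two graphs, now known to be isomorphic. First we must handle core vertices of $\mathcal G$ lying over peripheral vertices of $\mathcal H$.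

**Lemma 6.1.** *If $v\in\hat{\mathcal G}$ and $\pi(v)$ is peripheral with root $q$, then $B(v,3L+1)$ contains two distinct lifts of $q$.*

*Proof.* Let $F$ be the component of $\mathcal H\setminus q$ containing $\pi(v)$, so $|F|\le L$, and let $K$ be the component of $v$ in $\mathcal G[\pi^{-1}(F)]$. Each $k\in K$ is within $L$ of a lift of $q$: lift a path in $F\cup\{q\}$ from $\pi(k)$ to $q$. So $B(v,3L+1)$ contains a lift of $q$; suppose it contains only one, $\tilde q$. Then $d(v,\tilde q)\le L$. Every $k\in K\cap B(v,2L+1)$ is within $L$ of a lift of $q$, which lies in $B(v,3L+1)$ and so is $\tilde q$; thus $d(k,v)\le 2L$. So the connected set $K$ contains no vertex at distance exactly $2L+1$ from $v$, and $K\subset B(v,2L)$. All outside neighbors of $K$ lie over $q$ (the only vertex adjacent to $F$ outside $F$) and in $B(v,2L+1)$, hence equal $\tilde q$. So $K$ is a finite component of $\mathcal G\setminus\tilde q$ and $v$ is peripheral, a contradiction. $\square$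

**Lemma 6.2.** *There is $R'$ such that for all $y\in\hat{\mathcal H}$ and every lift $x$ of $y$, $B(x,R')$ contains two distinct vertices over the same vertex $z\in\hat{\mathcal H}$.*

*Proof.* **Step 1: large injective balls would make the cores isomorphic.** If the lemma fails, then for each $n$ there are $y_n\in\hat{\mathcal H}$ and a lift $x_n$ such that no two distinct vertices of $B(x_n,n)$ have the same image in $\hat{\mathcal H}$. Take $n>3L+2$ and put $n'=n-3L-1$. By Lemma 6.1, $\pi(B_{\hat{\mathcal G}}(x_n,n'))\subset\hat{\mathcal H}$, since otherwise $B(x_n,n)$ would contain two lifts of a root. So $\pi$ is injective on $B_{\hat{\mathcal G}}(x_n,n')$. For each $j\le n'$ it maps $B_{\hat{\mathcal G}}(x_n,j)$ onto $\hat B(y_n,j)$: images of geodesics of $\hat{\mathcal G}$ from $x_n$ run in $\hat{\mathcal H}$, and geodesics of $\hat{\mathcal H}$ from $y_n$ lift into $\hat{\mathcal G}$ by (5.1). Adjacent vertices of the ball have adjacent images. Conversely, let $\pi(v)\sim\pi(v')$ with $d(x_n,v)\le n'-1$ and $d(x_n,v')\le n'$. Then $v$ has a neighbor over $\pi(v')\in\hat{\mathcal H}$, this neighbor is in $B_{\hat{\mathcal G}}(x_n,n')$ by (5.1), and by injectivity it is $v'$.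 Hence $\pi$ induces an isomorphism of rooted graphs $B_{\hat{\mathcal G}}(x_n,n'-1)\cong\hat B(y_n,n'-1)$.

Translate by automorphisms of $\mathcal G$ and of $\mathcal H$ and pass to a subsequence: there are fixed $x_\infty\in\hat{\mathcal G}$, $y_\infty\in\hat{\mathcal H}$ with $B_{\hat{\mathcal G}}(x_\infty,l)\cong\hat B(y_\infty,l)$ as rooted graphs for all $l$. For each $l$ there are finitely many such isomorphisms, and they restrict to smaller balls, so König's lemma gives $\hat{\mathcal G}\cong\hat{\mathcal H}$.

**Step 2: ball sizes bring the information back to $\pi$.** For a vertex $v$ of $\hat{\mathcal G}$ or $\hat{\mathcal H}$ let $N(v)$ be the sequence of the sizes of the balls of radius $n=0,1,2,\dots$ around $v$ in that graph. As the two graphs are isomorphic and quasi-transitive, both have the same finite set $\mathcal N$ of values. Take $y\in\hat{\mathcal H}$ with $N(y)$ maximal in $\mathcal N$ for the coordinatewise order, and $x$ over $y$. By lifting, $\hat B(y,n)\subset\pi(B_{\hat{\mathcal G}}(x,n))$, so $N(x)\ge N(y)$ coordinatewise, and $N(x)=N(y)$ by maximality. Then $|B_{\hat{\mathcal G}}(x,n)|=|\hat B(y,n)|\le|\pi(B_{\hat{\mathcal G}}(x,n))|$, so $\pi$ is injective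 on $B_{\hat{\mathcal G}}(x,n)$ for every $n$, hence on $\hat{\mathcal G}$. This contradicts $(*)$. $\square$

## 7. Gadgets, and a coupling that uses second chances

Keep $(*)$ and $\mathcal H$ infinite. For $\Lambda\subset V(\hat{\mathcal H})$ let $\Lambda^+$ be $\Lambda$ together with all peripheral vertices of $\mathcal H$ whose root is in $\Lambda$. Disjoint sets $\Lambda$ have disjoint sets $\Lambda^+$, since roots are unique.

**Definition 7.1.** The set $\Lambda$ is *$k$-multiple at* $v\in\Lambda$ if two distinct lifts of $v$ are joined by a path of length at most $k$ in $\mathcal G[\pi^{-1}(\Lambda^+)]$. By translation, every lift of $v$ is then an endpoint of such a path, and the property passes to supersets of $\Lambda$. An oriented edge $(v,v')$ of $\hat{\mathcal H}$ is *double* if some (equivalently every) lift of $v$ has at least two neighbors over $v'$. A *gadget of size $k$* is a triple $(\Lambda,c,b)$ with $\Lambda\subset V(\hat{\mathcal H})$ finite and connected, $c\in\Lambda$, $b\in V(\hat{\mathcal H})\setminus\Lambda$, $c\sim b$, such that $\Lambda$ is $k$-multiple at $c$ or $(c,b)$ is double.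

In Example 1.1 every oriented edge is double, and $(\{c\},c,b)$ is a gadget for each edge $cb$. For another example, take two copies $T\times\{0,1\}$ of $T$, join $(v,0)$ to $(v,1)$ for all $v$, and let $\mathbb Z/2$ exchange the copies. The quotient is $T$ and no edge is double, but $\{v\}$ is $1$-multiple at $v$ through the edge from $(v,0)$ to $(v,1)$. The second chance for $(\{c\},c,b)$, starting at $(c,0)$, is to cross to $(c,1)$ and go on to $(b,1)$.

**Lemma 7.2.** *For each $y\in\hat{\mathcal H}$ there is $z\in\hat B(y,R')$ such that $\hat B(y,R')$ is $2R'$-multiple at $z$.*

*Proof.* Take $x$ over $y$ and the two vertices over $z$ given by Lemma 6.2, and join them through $x$ by geodesics. The walk has length at most $2R'$ and lies over $B_{\mathcal H}(y,R')$. This ball is contained in $\hat B(y,R')^+$, since a geodesic from a peripheral vertex to $y$ passes its root and core distances are those of $\mathcal H$. $\square$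

**Lemma 7.3 (transport).** *Let $\Lambda$ be $k$-multiple at $v_0$ and let $v_0,\dots,v_m$ be a path in $\Lambda$. Then either $\Lambda$ is $(k+2m)$-multiple at $v_m$, or $(v_{i+1},v_i)$ is double for some $i<m$.*

*Proof.* Lift the path from the two lifts of $v_0$. If the lifted paths never agree at equal times, they end at two distinct lifts of $v_m$, joined through the original path by a walk of length at most $k+2m$ in $\mathcal G[\pi^{-1}(\Lambda^+)]$. If they first agree at time $i+1$, the common vertex has two distinct neighbors over $v_i$. $\square$

**Definition 7.4 (enhanced model).** A *gadget system* consists of pairwise disjoint finite *regions* $\mathcal R_i\subset V(\hat{\mathcal H})$ ($i\in I$) and, for each $i$, a set $\Gamma_i$ of at most $m$ gadgets of size $k$ with $\Lambda\cup\{b\}\subset\mathcal R_i$. Let $\omega\in\{0,1\}^{E(\hat{\mathcal H})}$ be Bernoulli($p$) and let $\alpha\in\{0,1\}^I$ be independent of it and Bernoulli($s$); write $\mathbf P_{p,s}$. The *arcs* are both orientations of each $\omega$-open edge, and the *gadget arc* $c\to b$ for each $(\Lambda,c,b)\in\Gamma_i$ such that $\alpha_i=1$ and all edges of $\hat{\mathcal H}[\Lambda]$ are $\omega$-open.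 $C(A)$ is the set reachable from $A$, including $A$, and $A\to B$ means $C(A)\cap B\neq\emptyset$.

Everything is increasing in $(\omega,\alpha)$. Gadget arcs run along edges of $\hat{\mathcal H}$, so a directed path of the enhanced model is a path of $\hat{\mathcal H}$. On $T$, with $\mathcal R_1=\{c,b\}$ and $\Gamma_1=\{(\{c\},c,b)\}$, the model adds an arc $c\to b$ with probability $s$ (there is no edge in $\Lambda$).

**Lemma 7.5 (coupling).** *Let $s\le p^{(k+1)m}$, let $A\subset V(\hat{\mathcal H})$ be finite, and choose one lift of each vertex of $A$. One can couple Bernoulli($p$) percolation $\eta$ on $\mathcal G$ with $(\omega,\alpha)\sim\mathbf P_{p,s}$ so that every vertex of $C(A)$ has a lift that is $\eta$-connected to one of the chosen lifts.*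

*Proof.* By monotonicity we may take $s=p^{(k+1)m}$ (thin $\alpha$ independently otherwise).

**Step 1: the moves.** We extend the exploration of Section 4 by second attempts. Maintain a growing set $\mathcal X\supset A$ with a lift $\ell(v)$ for $v\in\mathcal X$, always $\eta$-connected to the chosen lifts; at first $\mathcal X=A$ with the chosen lifts. Each move is made at most once. We always perform the available move of lowest index in a fixed enumeration, so a move that stays available is eventually made.

*Type 1* is available for an unexplored edge $vv'$ of $\hat{\mathcal H}$ with $v\in\mathcal X$ (if both ends are in $\mathcal X$, pick either as $v$). Choose a neighbor $\tilde v'$ of $\ell(v)$ over $v'$, reveal the *primary* edge $\ell(v)\tilde v'$, and let $\omega_{vv'}$ be its state. Now $vv'$ is explored. If it is open and $v'\notin\mathcal X$, add $v'$ with $\ell(v')=\tilde v'$.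

*Type 2* is available for a gadget $(\Lambda,c,b)\in\Gamma_i$ with $\Lambda\subset\mathcal X$, $b\notin\mathcal X$, $cb$ explored, and all edges of $\hat{\mathcal H}[\Lambda]$ explored and open. Choose a path $W$ and an edge $c'b'$ as follows. If $\Lambda$ is $k$-multiple at $c$, then $W$ is a path of length at most $k$ in $\mathcal G[\pi^{-1}(\Lambda^+)]$ from $\ell(c)$ to another lift $c'$ of $c$, and $b'$ is a neighbor of $c'$ over $b$. Otherwise $(c,b)$ is double: $W$ is trivial, $c'=\ell(c)$, and $b'$ is a neighbor of $\ell(c)$ over $b$ other than the one on the primary edge of $cb$. Since $b\notin\mathcal X$, that primary edge was explored from $\ell(c)$; hence in both cases $c'b'$ is not the primary edge of $cb$.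

Suppose this is the $j$-th attempt in region $i$. If all earlier attempts in region $i$ had $\beta=1$, reveal the unrevealed edges among $W\cup\{c'b'\}$ (at most $k+1$), and let $\beta_{i,j}=1$ if and only if they are all open and enough fresh auxiliary Bernoulli($p$) coins, bringing the total number to $k+1$, equal $1$. If $\beta_{i,j}=1$, add $b$ with $\ell(b)=b'$. If some earlier attempt in region $i$ had $\beta=0$, only define $\beta_{i,j}$, by $k+1$ auxiliary coins. Each gadget is attempted at most once, so $j\le m$.

**Step 2: the moves look at fresh edges and find real connections.** First, a primary edge about to be revealed is unrevealed. It lies over an unexplored edge of $\hat{\mathcal H}$, whereas each revealed edge lies over an explored edge of $\hat{\mathcal H}$ (primary edges, the edges $c'b'$, and the edges of $W$ over edges of $\hat{\mathcal H}[\Lambda]$), over a single vertex, or over an edge of $\mathcal H$ not in $\hat{\mathcal H}$.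

Second, suppose no earlier attempt in region $i$ had $\beta=0$. Then all previously revealed edges of $W\cup\{c'b'\}$ are open. Indeed, if such an edge was revealed as a primary edge, it is not $c'b'$, because $c'b'$ lies over $cb$ and is not the primary edge of $cb$. So it is an edge of $W$ lying over an edge of $\hat{\mathcal H}[\Lambda]$, and it was found open. If it was revealed in an earlier attempt, that attempt was in region $i$, since the edges used by attempts in region $j$ have both ends in $\pi^{-1}(\mathcal R_j^+)$ and these sets are disjoint for different $j$. All edges revealed in attempts with $\beta=1$ are open. Hence, if also $\beta_{i,j}=1$, all of $W\cup\{c'b'\}$ is open and $b'$ is connected to $\ell(c)$.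

**Step 3: the law.** Label the variables $\omega_e$ and $\beta_{i,j}$, $j\le m$. The next label is determined by the past, and conditionally on the past the next variable is Bernoulli($p$), respectively Bernoulli($p^{k+1}$). Complete the labels never used by independent coins with these laws. The resulting family is independent: for a finite set of labels with prescribed values, multiply over these labels the indicator that the value is correct if the label has been used, and the prescribed probability otherwise. This is a bounded martingale. Its initial value is the product of the probabilities, and its limit is the conditional probability, given the exploration, that all values are as prescribed. Put $\alpha_i=\prod_{j\le m}\beta_{i,j}$; then $(\omega,\alpha)\sim\mathbf P_{p,s}$.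

**Step 4: closure.** The final $\mathcal X$ is closed under all arcs. Every edge with an end in $\mathcal X$ is eventually explored, and if it is open, both ends are in $\mathcal X$. If $\alpha_i=1$, $c\in\mathcal X$ and all edges of $\hat{\mathcal H}[\Lambda]$ are open, then $\Lambda\subset\mathcal X$ as $\Lambda$ is connected, all relevant edges get explored, and either $b\in\mathcal X$ or the attempt is made. As $\alpha_i=1$, all $\beta_{i,j}$ equal $1$, so the attempt adds $b$. Hence $C(A)\subset\mathcal X$. $\square$

## 8. When $\hat{\mathcal H}$ is $2$-connected: exchanging edge probability for gadgets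

Assume $(*)$, $p_c(\mathcal H)<1$ (so $\mathcal H$ is infinite) and that $\hat{\mathcal H}$ is $2$-connected. The plan is a comparison of derivatives: by Russo's formula, a small decrease in $p$ is compensated by a small increase in $s$, provided that whenever an edge is pivotal we can change the configuration nearby to make a gadget pivotal. (A coordinate is *pivotal* for an increasing event if the event holds with that coordinate equal to $1$ and fails with it equal to $0$.) To do so we must lead a path into a gadget and out again without touching itself. This calls for a region that offers a good gadget for every pair of entrance and exit points.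

### 8.1. Three balls, none separating the other two

**Lemma 8.1.** *It is impossible that $2$ is the maximal number of infinite components of $\hat{\mathcal H}\setminus W$ over finite $W$.*

*Proof.* Suppose it is, attained by $W$. Enlarging $W$ does not decrease the number, because an infinite component minus a finite set still has an infinite component. So we may take $W$ connected and then add the finite components of the complement to it. Thus $\hat{\mathcal H}\setminus W=V\sqcup V'$ with two infinite components. By quasi-transitivity, translates of $W$ occur within bounded distance of every vertex; so there are $\varphi_n\in\operatorname{Aut}(\mathcal H)$ with $\varphi_nW\subset V$, at mutual distances at least $2$, and $d(W,\varphi_nW)\to\infty$. One of the two components of $\hat{\mathcal H}\setminus\varphi_nW$, say $U_n$, contains the connected set $W\cup V'$; the other, $V_n$, is contained in $V$. The set $U_n\cap V$ is finite. Otherwise, since $\hat{\mathcal H}\setminus(W\cup\varphi_nW)$ is the union of $V'$, $V_n$ and $U_n\cap V$ with no edges between them, and has finitely many components, $U_n\cap V$ contains an infinite one, and there are three infinite components.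

Let $p<1$ and let $C\ni v$ be an infinite cluster with infinitely many vertices in $V$. For large $n$, a fixed path from $v$ to $W$ avoids $\varphi_nW$, so $v\in U_n$. As $C$ has only finitely many vertices in $U_n\cap V$, it leaves $U_n$, so it meets $\varphi_nW$. But almost surely for infinitely many $n$ all edges touching $\varphi_nW$ are closed: these events are independent because the mutual distances are at least $2$, and they have the same positive probability. For such large $n$, $C\ni v$ does not meet $\varphi_nW$. So almost surely there is no such $C$. The same holds for $V'$, and an infinite cluster has infinitely many vertices in $V$ or in $V'$. Hence $p_c(\mathcal H)=p_c(\hat{\mathcal H})=1$, a contradiction. $\square$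

**Lemma 8.2.** *There are $y^1,y^2,y^3\in\hat{\mathcal H}$ such that the balls $K_i=\hat B(y^i,R')$ are pairwise disjoint and for each $i$ the other two lie in the same component of $\hat{\mathcal H}\setminus K_i$.*

*Proof.* By Lemma 8.1, either every finite $W$ leaves exactly one infinite component, or some finite $W$, which we may take connected, leaves at least three. In the first case quasi-transitivity gives $R''\ge R'$ such that for all $y$ the finite components of $\hat{\mathcal H}\setminus\hat B(y,R')$ lie in $\hat B(y,R'')$. Take points at mutual distance greater than $R''+2R'$. The other two balls avoid $\hat B(y^i,R'')$, hence both lie in the infinite component of $\hat{\mathcal H}\setminus K_i$. In the second case take three infinite components $V_1,V_2,V_3$ of $\hat{\mathcal H}\setminus W$ and $y^i\in V_i$ with $d(y^i,W)>R'$, so $K_i\subset V_i$. For $\{i,j,l\}=\{1,2,3\}$ the set $V_j\cup W\cup V_l$ is connected and avoids $K_i$. $\square$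

**Lemma 8.3.** *Every finite $S\subset V(\hat{\mathcal H})$ with $|S|\ge2$ is contained in a finite set inducing a $2$-connected graph. Two finite sets inducing $2$-connected graphs and sharing at least two vertices have a union inducing a $2$-connected graph.*

*Proof.* For $s\ne t$ in $S$ let $Z_{s,t}$ be a cycle of $\hat{\mathcal H}$ through $s$ and $t$, and let $U$ be the union of these cycles. Remove a vertex $q$. Each $Z_{s,t}\setminus q$ is connected and contains $s$ or $t$, so each vertex of $U\setminus q$ is joined to $S\setminus q$ there; and two vertices $s,t\in S\setminus q$ are joined in $Z_{s,t}\setminus q$. So $\hat{\mathcal H}[U\setminus q]$ is connected. In the same way $\hat{\mathcal H}[U]$ is connected, and $|U|\ge3$. For the second claim, after removing at most one vertex both parts are connected and still share a vertex. $\square$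

Fix $y_*\in\hat{\mathcal H}$. By Lemmas 8.2 and 8.3 fix a finite set $\mathcal R_*$ inducing a $2$-connected graph and containing three balls $K_1,K_2,K_3$ as in Lemma 8.2 together with paths $T_i$, where $T_i$ joins the other two balls and avoids $K_i$. Let $\mathcal R_*\subset\hat B(y_*,D)$.

**Lemma 8.4 (threading a gadget).** *Let $\mathcal R=\varphi\mathcal R_*$ with $\varphi\in\operatorname{Aut}(\mathcal H)$, and let $w_1\ne w_2$ be in $\mathcal R$. There are a gadget $(\Lambda,c,b)$ of size $k:=2R'+2|\mathcal R_*|$ with $\Lambda\cup\{b\}\subset\mathcal R$, and disjoint sets $N',M'\subset\mathcal R$, such that $N'$ is the union of $\Lambda$ and a path from $w_1$ to $c$, and $M'$ is the vertex set of a path from $b$ to $w_2$.*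

*Proof.* Let $X=\hat{\mathcal H}[\mathcal R]$ and write $K_i,T_i$ for $\varphi K_i,\varphi T_i$. The properties "multiple" and "double" need not be invariant under $\operatorname{Aut}(\mathcal H)$, but Lemma 7.2 holds at every vertex, so it applies to the translated balls.

**Step 1: a path from $w_1$ to $w_2$ that leaves one ball aside.** A shortest path in $X$ from $w_1$ to $K_1\cup K_2\cup K_3$ ends in some $K_j$ and avoids the other two. Similarly $w_2$ is joined to some $K_l$. Pick $i\notin\{j,l\}$. Either $K_j=K_l$ is connected, or $K_j$ and $K_l$ are joined by $T_i$. So there is a simple path $\Gamma$ from $w_1$ to $w_2$ in $X\setminus K$, where $K:=K_i$.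

**Step 2: connecting $K$ to $\Gamma$ twice.** By Lemma 7.2, $K$ is $2R'$-multiple at some $z\in K$. Since $X$ is $2$-connected, (M1) gives paths $U_1,U_2$ in $X$ from $z$ to $\Gamma$, meeting only in $z$, each meeting $\Gamma$ only in its endpoint $c_1$, respectively $c_2$; here $c_1\ne c_2$, and we relabel so that $c_1$ precedes $c_2$ on $\Gamma$.

**Step 3: the gadget.** Suppose first that some edge $(v,v')$ of $U_1$, oriented from $c_1$ towards $z$, is double. Take the gadget $(\{v\},v,v')$ and
$$N'=\Gamma[w_1,c_1]\cup U_1[c_1,v],\qquad M'=U_1[v',z]\cup U_2\cup\Gamma[c_2,w_2].$$
These are disjoint, since $v\ne z$. Otherwise apply Lemma 7.3 to the set $\Lambda=K\cup U_1$ along $U_1$ from $z$ to $c_1$. The double edges it could produce are oriented from $c_1$ towards $z$, so they are excluded, and $\Lambda$ is $k$-multiple at $c_1$. Since $\Lambda\cap\Gamma=\{c_1\}$, take the gadget $(\Lambda,c_1,b)$, where $b$ is the successor of $c_1$ on $\Gamma$, and $N'=\Gamma[w_1,c_1]\cup\Lambda$, $M'=\Gamma[b,w_2]$. $\square$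

### 8.2. Placing regions everywhere

By Lemma 8.3 choose a finite "collar" $\mathcal K_*\supset\hat B(y_*,D+1)$ inducing a $2$-connected graph, $\mathcal K_*\subset\hat B(y_*,D_2)$. Choose a maximal set of centers $y_i=\varphi_iy_*$ ($i\in I$, $\varphi_i\in\operatorname{Aut}(\mathcal H)$) in the orbit of $y_*$ at mutual distance at least $2D_2+1$; then every vertex of $\hat{\mathcal H}$ is within some $\rho$ of a center. Put $\mathcal R_i=\varphi_i\mathcal R_*$ and $\mathcal K_i=\varphi_i\mathcal K_*$; the $\mathcal K_i$ are pairwise disjoint. Let $\Gamma_i$ be the set of all gadgets of size $k$ with $\Lambda\cup\{b\}\subset\mathcal R_i$; $|\Gamma_i|\le m$ for some uniform $m$.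

Fix a finite $F_*\supset\hat B(y_*,\max(\rho+1,D))$ inducing a $2$-connected graph. For an edge $e$ of $\hat{\mathcal H}$ choose $i=i(e)$ with $y_i$ within $\rho$ of an endpoint of $e$, let $F=\varphi_iF_*\supset\mathcal R_i\cup e$, and put
$$S(e)=F\cup\bigcup\{\mathcal K_j:\ j\ne i,\ \mathcal R_j\cap F\ne\emptyset\}.$$

Three properties are needed.

1. *$S(e)$ induces a $2$-connected graph.* If $j\ne i$ and $\mathcal R_j\cap F\ne\emptyset$, then $F$ is connected and not contained in $\mathcal R_j$ (it contains $\mathcal R_i$). So $F$ contains a vertex of $\mathcal R_j$ and a vertex outside $\mathcal R_j$ adjacent to $\mathcal R_j$; both lie in $\mathcal K_j$. Apply Lemma 8.3 repeatedly.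
2. *Each $\mathcal R_l$ is contained in $S(e)$ or disjoint from it, and $\mathcal R_{i(e)}\subset S(e)$.* If $l\ne i$ and $\mathcal R_l$ misses $F$, it also misses every other $\mathcal K_j$, because the collars are disjoint; if it meets $F$, then $\mathcal R_l\subset\mathcal K_l\subset S(e)$.
3. *$S(e)\subset\hat B(v,\kappa)$ for each endpoint $v$ of $e$*, with a uniform $\kappa\ge2D$.

### 8.3. The comparison

**Proposition 8.5.** *Let $0<q_0<q_1<1$, $s_0=\min(\frac12,q_0^{(k+1)m})$ and $r=\kappa+2D$. There is $\delta_0>0$ such that for all $0<\delta\le\delta_0$, all $p^*$ with $q_0\le p:=p^*-\delta<p^*\le q_1$, and all $u,v\in\hat{\mathcal H}$, $R\ge0$,*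
$$\mathbf P_{p,s_0}\big(\hat B(u,R+r)\to\hat B(v,R+r)\big)\ \ge\ \mathbf P^{\hat{\mathcal H}}_{p^*}\big(\hat B(u,R)\leftrightarrow\hat B(v,R)\big).$$

*Proof.* If the balls of radius $R+r$ meet, the left side is $1$. Assume they are disjoint and put $A=\hat B(u,R)$, $B=\hat B(v,R)$.

**Step 1: a finite model with several parameters.** We work in a finite box and leave the edges near $A\cup B$ alone, so that every edge we trade has room around it. Fix $o$ and let $V_M=\hat B(o,M)\supset A\cup B$ with $M$ large. Consider the arcs inside $V_M$, using only gadgets with $\mathcal R_i\subset V_M$; until Step 6, $A\to B$ refers to these. Among the edges inside $V_M$ let $\mathcal E$ be those with $S(e)\subset V_M$ and $S(e)\cap(A\cup B)=\emptyset$; the *near* edges are those with $S(e)\cap(A\cup B)\ne\emptyset$; the remaining ones are *boundary* edges. Let $\mathcal F(q,\sigma)$ be the probability of $A\to B$ when edges of $\mathcal E$ have parameter $q$, near edges $p^*$, boundary edges $p$, and the $\alpha_i$ have parameter $\sigma$. This is a polynomial. We claim that there is $K'$, depending only on $q_0,q_1$ and the geometry of 8.2, with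
$$\partial_q\mathcal F\le K'\,\partial_\sigma\mathcal F\qquad\text{for }q\in[q_0,q_1],\ \sigma\in[0,\tfrac12].\tag{8.1}$$

**Step 2: around a pivotal edge, clear $S(e)$.** This step isolates how the connection enters and leaves the neighborhood of $e$. Let $e\in\mathcal E$ be pivotal in $(\omega,\alpha)$; put $i=i(e)$, $S=S(e)$, $J=\{j:\mathcal R_j\subset S\}\ni i$, and let $E^*$ be the set of edges of $\hat{\mathcal H}[V_M]$ with an endpoint in $S$. Let $\gamma$ be a simple directed path from $A$ to $B$ when $e$ is open. Either $\gamma$ traverses $e$, or it uses a gadget arc $c\to b$ of some $\mathcal R_j$ with both ends of $e$ in $\Lambda$; in the latter case $\mathcal R_j$ meets $S$, hence $\mathcal R_j\subset S$ and $c,b\in S$. So $\gamma$ has at least two vertices in $S$. Let $f\ne l$ be the first and the last one, $a$ the predecessor of $f$ and $x$ the successor of $l$; they exist since $S\cap(A\cup B)=\emptyset$, and $a,x\notin S$. A gadget arc with an endpoint in $S$ has both endpoints in $S$, so $af$ and $lx$ are ordinary edges.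

Let $(\omega',\alpha')$ be obtained by closing $E^*$ and setting $\alpha_j=0$ for $j\in J$, and let $C'$ be the set reachable from $A$ in it. All vertices of $S$ are now isolated. Gadgets of regions $j\notin J$ have $\mathcal R_j\cap S=\emptyset$ and are unaffected. So the parts of $\gamma$ before $f$ and after $l$ remain: $a\in C'$, and $B$ is reachable from $x$. Since $e$ is pivotal, $A\not\to B$ when $e$ is closed, hence also in the smaller configuration $(\omega',\alpha')$. So $x\notin C'$, and in particular $a\ne x$.

**Step 3: thread a gadget.** By (M2) in $\hat{\mathcal H}[S]$ there are disjoint paths from $f$ and from $l$ to $\mathcal R_i$, ending at $w_1\ne w_2$ and otherwise outside $\mathcal R_i$. Take the gadget and the sets $N',M'$ of Lemma 8.4 for $\mathcal R_i,w_1,w_2$, and set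
$$N=\{a\}\cup[f,w_1]\cup N',\qquad M=M'\cup[w_2,l]\cup\{x\}.$$
These are disjoint. Define $(\omega^{new},\alpha^{new})$ from $(\omega',\alpha')$ by opening $af$, $lx$, the edges of the paths $[f,w_1]$ and $[w_2,l]$, of the path from $w_1$ to $c$ in $N'$, of the path $M'$, and all edges of $\hat{\mathcal H}[\Lambda]$. All these edges have an endpoint in $S$, so gadgets of regions $j\notin J$ are again unaffected.

The coordinate $i$ is pivotal in the new configuration. If $\alpha_i$ is set to $1$, then
$$A\to a\to f\to w_1\to c\to b\to w_2\to l\to x\to B,$$
where $c\to b$ is the gadget arc. With $\alpha_i=0$ the set reachable from $A$ is contained in $C'\cup N$. Indeed, arcs of $(\omega',\alpha')$ do not leave $C'\cup N$, because $a\in C'$ and the other vertices of $N$ lie in $S$ and are isolated in $(\omega',\alpha')$. Each newly opened edge has both ends in $N$ or both in $M$; and $M\cap(C'\cup N)=\emptyset$, because vertices of $M\setminus\{x\}$ lie in $S$, which is disjoint from $C'$, and $x\notin C'\cup N$. No new gadget arc appears, as $\alpha_j=0$ for all $j\in J$. Finally, $C'\cup N$ contains no vertex of $B$.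

**Step 4: count.** Only coordinates in $E^*\cup J$ were changed, at most $n_*$ of them with a uniform $n_*$. For fixed $e$, each configuration therefore has at most $2^{n_*}$ preimages under $(\omega,\alpha)\mapsto(\omega^{new},\alpha^{new})$. New values of edge coordinates have probability at least $\min(q_0,1-q_1)$, as all edge parameters lie in $[q_0,q_1]$; changed $\alpha$-coordinates became $0$, which has probability at least $\frac12$. With $\theta=\min(q_0,1-q_1,\frac12)$, the probability of a configuration is at most $\theta^{-n_*}$ times that of its image, and
$$\mathbf P(e\text{ pivotal})\le(2/\theta)^{n_*}\,\mathbf P(i(e)\text{ pivotal}).$$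
At most $n_1$ edges share the same $i(e)$, with $n_1$ uniform. By Russo's formula $\partial_q\mathcal F$ is the sum over $e\in\mathcal E$ of the left sides, and $\partial_\sigma\mathcal F$ is the sum over $i$ of the probabilities that $i$ is pivotal. So (8.1) holds with $K'=n_1(2/\theta)^{n_*}$.

**Step 5: integrate.** Let $\delta_0=s_0/K'$. Along $(p^*-t,K't)$, $0\le t\le\delta$, (8.1) makes $\mathcal F$ non-decreasing. So
$$\mathcal F(p,s_0)\ge\mathcal F(p,K'\delta)\ge\mathcal F(p^*,0)\ge\mathbf P_{p^*}(A\leftrightarrow B\text{ in }V_{M-\kappa}),$$
the last because edges inside $V_{M-\kappa}$ are in $\mathcal E$ or near.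

**Step 6: remove the special status of the near edges.** This is what the larger radius is for. Put $A^r=\hat B(u,R+r)$, $B^r=\hat B(v,R+r)$, and suppose $A\to B$ in the model of $\mathcal F(p,s_0)$ along a simple path $\gamma$. Take the segment of $\gamma$ from its last vertex in $A^r$ to the first vertex in $B^r$ after it. No arc of the segment has both ends in $A^r$ or both in $B^r$. Near edges have both ends within $\kappa$ of $A$ or both within $\kappa$ of $B$, so the segment does not traverse them. If a gadget arc $c\to b$ on it had a near edge with both ends in $\Lambda\subset\mathcal R_j$, then $\mathcal R_j$, of diameter at most $2D$, would be contained in $A^r$ or in $B^r$, and so would $c$ and $b$, which is impossible. So the presence of the segment does not depend on the near edges, and it remains when these are resampled with parameter $p$. Hence $\mathbf P_{p,s_0}(A^r\to B^r)\ge\mathcal F(p,s_0)$. Let $M\to\infty$. $\square$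

## 9. When $\hat{\mathcal H}$ has a cut vertex: a branching process of zones

Proposition 8.5 fails in general without $2$-connectedness. Take the $4$-regular tree with its edges colored so that each vertex has two red and two blue edges. Subdivide each blue edge and double the midpoint, and let $\mathbb Z/2$ exchange the two copies of every midpoint. Then $\mathcal H$ is the tree with blue edges subdivided, and it equals its core. A red edge is never a gadget arc, since its ends have only one lift each. Take $u,v$ on the same red line at distance $d>2(R+r)$. A path from $\hat B(u,R+r)$ to $\hat B(v,R+r)$ must cross $d-2(R+r)$ given red edges, so the probability on the left in Proposition 8.5 is at most $p^{d-2(R+r)}$, while the one on the right is at least $(p^*)^d$. For $p<p^*$ and $d$ large the inequality is false. The gadgets sit in branches that a connection from $u$ to $v$ does not use, because what enters such a branch must return through the same cut vertex.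

So point-to-point connections are the wrong quantity here. We count instead how many cut vertices are reached inside a branch, in the manner of a branching process. Being close to criticality makes this count large, and one gadget near the start of every branch makes the process supercritical.

**Proposition 9.1.** *Assume $(*)$, $p_c(\mathcal H)<1$ and that $\hat{\mathcal H}$ has a cut vertex. Then $p_c(\mathcal G)<p_c(\mathcal H)$.*

The rest of this section is the proof. Put $p_c=p_c(\mathcal H)=p_c(\hat{\mathcal H})\in(0,1)$. Below, always $p\in[p_c/2,p_c)$ and $\lambda=1-(1-p_c)^\Delta<1$, which bounds the probability that at least one of $\Delta$ given edges is open.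

### 9.1. Branches

Let $O$ be the $\operatorname{Aut}(\mathcal H)$-orbit of a cut vertex of $\hat{\mathcal H}$; every vertex of $\hat{\mathcal H}$ is within some $r_0$ of $O$. A *branch* is a pair $(w,A)$ with $w\in O$ and $A$ a component of $\hat{\mathcal H}\setminus w$; $A$ is infinite by Lemma 5.4. Write $\hat A=A\cup\{w\}$. Each $w\in O$ has at least two and at most $\Delta$ branches. The $\operatorname{Aut}(\mathcal H)$-orbits of branches are the *types*; there are finitely many, and each type occurs equally often at each $w\in O$. Since $A$ is infinite and $O$ is $r_0$-dense, $A\cap O\neq\emptyset$.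

For $w'\in A\cap O$, a component $A'$ of $\hat{\mathcal H}\setminus w'$ not containing $w$ is contained in $A$, because $A'\cup\{w'\}$ is connected, avoids $w$ and meets $A$. There is at least one such component; they give the *outward* branches at $w'$. They consist of the vertices that $w'$ separates from $w$. Simple paths from $w$ to points of $A$ stay in $\hat A$. For instance, in $T$ with $O=V(T)$ a branch is a half-tree, there is one type, and each $w'\in A$ has two outward branches.

Let
$$g_p(w,A)=\mathbf E_p\#\{x\in O\cap A:\ w\leftrightarrow x\text{ in }\hat{\mathcal H}\},$$
which is finite for $p<p_c$ by sharpness and depends only on the type. Let $G_p$ be its maximum over the types.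

**Lemma 9.2.** *$G_p\to\infty$ as $p\uparrow p_c$.*

*Proof.* Map each $v\in\hat{\mathcal H}$ to an $O$-vertex within $r_0$; at most $\max_x|\hat B(x,r_0)|$ vertices have the same image. By FKG, for $w\in O$, $\mathbf E_p\#(O\cap C(w))\ge c\,p^{r_0}\chi_p(w)$ with $c=1/\max_x|\hat B(x,r_0)|$, where $C(w)$ and $\chi_p$ refer to $\hat{\mathcal H}$. By Lemma 3.1 for $\hat{\mathcal H}$ this tends to infinity. And $\mathbf E_p\#(O\cap C(w))=1+\sum_Ag_p(w,A)\le1+\Delta G_p$. $\square$

**Lemma 9.3 (types are comparable).** *There is $C_0\ge1$, independent of $p$, with $g_p(t_1)\le C_0g_p(t)$ for all types $t,t_1$. Consequently $G_p/C_0\le g_p(\beta)\le G_p$ for all branches $\beta$.*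

*Proof.* Let $(w,A)$ have type $t\ne t_1$.

**Step 1: the easy case.** If some $w'\in A\cap O$ has an outward branch $(w',A')$ of type $t_1$, then $A'\subset A$ and FKG gives $g_p(t)\ge p^{d(w,w')}g_p(t_1)$.

**Step 2: otherwise, an increasing sequence of type-$t$ branches.** For each $w'\in A\cap O$ every type-$t_1$ branch at $w'$ contains $w$, so there is exactly one. By transitivity on $O$ each $u\in O$ has exactly one type-$t_1$ branch $U(u)$. Fix $w'\in A\cap O$ and $d=d(w,w')\geq 1$. Start from any $u_0\in O$; given $u_j$, choose $\varphi\in\operatorname{Aut}(\mathcal H)$ with $\varphi w'=u_j$ and put $u_{j+1}=\varphi w$, $A_{j+1}=\varphi A$. Then $(u_{j+1},A_{j+1})$ has type $t$, $u_j\in A_{j+1}$, $u_{j+1}\in U(u_j)$, and $d(u_j,u_{j+1})=d$. For $j\ge1$, $A_j\ne U(u_j)$ because the types differ, so $u_{j+1}\notin A_j$. The connected set $A_j\cup\{u_j\}$ avoids $u_{j+1}$ and meets $A_{j+1}$, so $A_j\cup\{u_j\}\subset A_{j+1}$. Hence $u_i\in A_j$ and $u_j\notin A_j$ for $i<j$, and the $u_j$ are distinct. Each $v\in\hat{\mathcal H}$ lies in $A_j$ for large $j$: a fixed path from $u_0\in A_j$ to $v$ avoids $u_j$ for large $j$.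

**Step 3: estimate $g_p(t_1)$ along the sequence.** Let $x\in O\cap U(u_0)$ and let $j\ge0$ be minimal with $x\in A_{j+1}$. If $j\ge1$, then $u_0\in A_j$ and $x\notin A_j$. An open simple path from $u_0$ to $x$ passes $u_j$; up to $u_j$ it uses edges of $\hat{\mathcal H}[\hat A_j]$, afterwards only other edges. So $\mathbf P_p(u_0\leftrightarrow x)\le\mathbf P_p(u_0\leftrightarrow u_j)\mathbf P_p(u_j\leftrightarrow x)$. A simple path from $u_0$ to $u_j$ uses, for each $1\le i\le j-1$, an edge from $u_i$ to a vertex outside $\hat A_i$, as $u_0\in A_i$ and $u_j\notin\hat A_i$. For different $i$ these edge sets are disjoint: if $i<i'$, a common edge is $u_iu_{i'}$ and membership in the $i'$-th set requires $u_i\notin\hat A_{i'}$, which is false. Hence $\mathbf P_p(u_0\leftrightarrow u_j)\le\lambda^{j-1}$. By FKG $\mathbf P_p(u_j\leftrightarrow x)\le p^{-d}\mathbf P_p(u_{j+1}\leftrightarrow x)$, and the sum of the latter over $x\in O\cap A_{j+1}$ is at most $p^{-d}g_p(t)$. The terms with $j=0$ also contribute at most $p^{-d}g_p(t)$. So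
$$g_p(t_1)\le p^{-d}\Big(1+\frac1{1-\lambda}\Big)g_p(t).$$
Only finitely many pairs of types, hence finitely many distances, are involved, and $p\ge p_c/2$. $\square$

**Lemma 9.4 (branches fork).** *In each branch $(w,A)$ there are outward branches $(w_1,A_1)$, $(w_2,A_2)$, $w_i\in A\cap O$, with either $w_1=w_2$ and $A_1\ne A_2$, or $w_1\ne w_2$ and $\hat A_1\cap\hat A_2=\emptyset$.*

*Proof.* Otherwise each $w'\in A\cap O$ has a unique outward branch $A(w')$, and for distinct $w',w''$ the sets $\hat A(w'),\hat A(w'')$ meet. Then $w'\in A(w'')$ or $w''\in A(w')$: if $w''\notin A(w')$, the connected set $\hat A(w')$ avoids $w''$ and meets $A(w'')$, so it lies in $A(w'')$. Write $x'\prec x$ if $x\in A(x')$, that is, if $x'\ne x$ lies on every path from $w$ to $x$. Any two distinct elements of $A\cap O$ are comparable. Not both $x'\prec x$ and $x\prec x'$, since the part of a simple path from $w$ to $x$ up to $x'$ avoids $x$. The relation is transitive: a path to $y$ passes $x$, and its part up to $x$ passes $x'$. Each $x$ has finitely many predecessors, as they all lie on one path. So $A\cap O$ can be listed as $x_1,x_2,\dots$ with $x_j\in A(x_i)$ if and only if $i<j$. A connection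 $w\leftrightarrow x_n$ uses for each $i<n$ an edge from $x_i$ into $A(x_i)$, and these edge sets are disjoint: a common edge for $i<i'$ would be $x_ix_{i'}$ with $x_i\in A(x_{i'})$. So $g_p(w,A)\le\sum_n\lambda^{n-1}$ stays bounded as $p\uparrow p_c$, contradicting Lemmas 9.2 and 9.3. $\square$

### 9.2. A gadget near the start of every branch

**Lemma 9.5.** *There are uniform $k,D_1$ such that for each branch $(w,A)$ there exist a gadget $(\Lambda,c,b)$ of size $k$, a finite set $N\subset\hat A$ which is the union of $\Lambda$ and a path from $w$ to $c$, and a simple ray $M\subset A$ starting at $b$, with $N\cap M=\emptyset$, $\Lambda\cup\{b\}\subset A$ and $N\cup\{b\}\subset\hat B(w,D_1)$. Up to $\operatorname{Aut}(\mathcal H)$ only finitely many $(w,A,\Lambda,c,b,N,M)$ are used.*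

*Proof.* **Step 1: the geometric data.** Multiplicity and doubleness need not be $\operatorname{Aut}(\mathcal H)$-invariant, so we first fix data invariant under transport that offer finitely many options. Fix the following for one representative of each type, and transport it to every other branch by an automorphism of $\mathcal H$:

- the branches $(w_1,A_1)$, $(w_2,A_2)$ of Lemma 9.4;
- a simple path $Q$ in $\hat{\mathcal H}[A]$ from $w_1$ to $w_2$, trivial if they are equal. It avoids $A_1\cup A_2$: if $w_1\ne w_2$, then $w_2\notin\hat A_1$, and a path from $w_1$ entering $A_1$ would have to return through $w_1$; symmetrically for $A_2$;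
- a shortest path $I_0$ in $\hat{\mathcal H}[\hat A]$ from $w$ to $Q$, ending at $c_0$. It meets $Q$ only there, hence avoids $A_1\cup A_2$, which can be entered only through $w_1$ or $w_2$;
- a simple ray $\rho_2$ starting at $w_2$ and otherwise in $A_2$;
- a vertex $y\in A_1$ with $d(y,w_1)=R'+1$, so that $K:=\hat B(y,R')\subset A_1$;
- for each $z\in K$, a simple ray $\rho_z\subset\hat A_1$ starting at $w_1$ and passing through $z$.

**Step 2: existence of $\rho_z$.** Take $n_0>d(z,w_1)$ and let $Z_1,\dots,Z_q$ be the infinite components of $\hat{\mathcal H}[A_1]\setminus\hat B(w_1,n_0)$; there is at least one, and there are finitely many components in all. Let $Y$ be the finite graph obtained from $\hat{\mathcal H}[\hat A_1]$ by contracting $Z_1\cup\dots\cup Z_q$ to one vertex $t$. We check the hypothesis of (M1) for $z$ and $\{w_1,t\}$. For $q'=t$, use a geodesic from $z$ to $w_1$, which stays in $\hat A_1\cap\hat B(w_1,n_0)$. For $q'=w_1$, $A_1$ is connected and contains $Z_1$. For another vertex $q'\ne z$, consider the component of $z$ in $\hat{\mathcal H}\setminus q'$. If it contains $w_1$, a simple path from $z$ to $w_1$ in it stays in $\hat A_1$, so in $Y$ it reaches $w_1$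 or $t$. If not, it is a subset of $A_1$, infinite by Lemma 5.4, so it meets some $Z_i$, and $z$ is joined to $t$. By (M1) there are paths in $Y$ from $z$ to $w_1$ and to $t$ meeting only in $z$, the first avoiding $t$ and the second avoiding $w_1$. The second enters some $Z_i$ and is prolonged by a ray inside $Z_i$. Reverse the first and append the second.

**Step 3: the gadget.** By Lemma 7.2 there is $z\in K$ such that $K$ is $2R'$-multiple at $z$. Let $Z=Q[c_0,w_1]\cup\rho_z[w_1,z]$, a simple path from $c_0$ to $z$, since $Q\cap A_1=\emptyset$.

Suppose some edge $(v,v')$ of $Z$, oriented from $c_0$ to $z$, is double. Take the gadget $(\{v\},v,v')$, $N=I_0\cup Z[c_0,v]$ and $M=Z[v',z]\cup\rho_z[z,\infty)$. These are disjoint since $I_0\cap Q=\{c_0\}$ and $I_0\cap A_1=\emptyset$.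

Otherwise, by Lemma 7.3 along $Z$ from $z$ to $c_0$, $\Lambda=K\cup Z$ is $(2R'+2|Z|)$-multiple at $c_0$. Let $M$ be $Q[c_0,w_2]\cup\rho_2$ minus $c_0$, with first vertex $b$; take the gadget $(\Lambda,c_0,b)$ and $N=I_0\cup\Lambda$. For disjointness: $\Lambda\subset Q[c_0,w_1]\cup A_1$, $M\subset(Q[c_0,w_2]\setminus c_0)\cup A_2$, $I_0\cap Q=\{c_0\}$, $I_0\cap A_2=\emptyset$, $A_1\cap A_2=\emptyset$ and $Q\cap(A_1\cup A_2)=\emptyset$.

In both cases $\Lambda\cup\{b\}$ and $M$ lie in $A$. The choices, namely $z$ and possibly a double edge of $Z$, are finitely many for each type, which gives the uniform constants. $\square$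

Fix such a gadget, $N$ and $M$ for every branch.

### 9.3. Zones, and a near-identity for $g_p$

The aim is to cut a branch into a first zone and the outward branches behind it, so that $g_p$ is almost reproduced by the branches behind. For $\beta=(w,A)$ let $Y(\beta)$ be the set of $w'\in A\cap O$ with $d(w,w')>D_1$ that are not separated from $w$ by another such vertex. In $T$ with $O=V(T)$ this is the set of vertices of $A$ at distance $D_1+1$ from $w$.

*Observation.* If two distinct vertices $w',w''$ both separate $w$ from $x\ne w',w''$, then one of them separates the other from $w$. Indeed, if a simple path from $w$ to $x$ passes $w'$ before $w''$, then a path from $w$ to $w''$ avoiding $w'$ could be continued along it to $x$ avoiding $w'$.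

This has two consequences.

1. Each $x\in A\cap O$ with $d(w,x)>D_1$ is in $Y(\beta)$ or lies in an outward branch at exactly one $w'\in Y(\beta)$. For existence let $x\notin Y(\beta)$, and let $w'$ be the first vertex on a simple path from $w$ to $x$ among those in $A\cap O$, different from $x$, at distance greater than $D_1$ from $w$, that separate $w$ from $x$. Suppose some $w'''\in A\cap O$, $w'''\ne w'$, $d(w,w''')>D_1$, separates $w$ from $w'$. It is on the path before $w'$, so $w'''\ne x$; and it separates $w$ from $x$, since every path to $x$ passes $w'$ and its part up to $w'$ passes $w'''$. This contradicts the choice of $w'$. So $w'\in Y(\beta)$. Uniqueness follows from the observation.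
2. The sets $\{w'\}\cup\bigcup(\text{outward branches at }w')$, $w'\in Y(\beta)$, are pairwise disjoint, by the observation and the definition of $Y(\beta)$.

Let the *zone* $\zeta(\beta)$ be $\hat A$ minus all outward branches at vertices of $Y(\beta)$; by consequence 2, $Y(\beta)\subset\zeta(\beta)$. A simple path from $w$ to $w'\in Y(\beta)$ stays in $\zeta(\beta)$, since to enter an outward branch at $w''\in Y(\beta)$ and leave it again it would have to pass $w''$ twice.

For $w'\in Y(\beta)$ let $h(w')=\sum g_p(w',A')$ over the outward branches at $w'$, so $h(w')\ge G_p/C_0$. For $x$ in an outward branch at $w'$, the connections $w\leftrightarrow w'$ and $w'\leftrightarrow x$ use disjoint edge sets, so $\mathbf P_p(w\leftrightarrow x)=\mathbf P_p(w\leftrightarrow w')\mathbf P_p(w'\leftrightarrow x)$. By consequence 1,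
$$g_p(\beta)\le|\hat B(w,D_1)|+\sum_{w'\in Y(\beta)}\mathbf P_p(w\leftrightarrow w')(1+h(w')).$$
Since $1+h\le h(1+C_0/G_p)$ and $g_p(\beta)\ge G_p/C_0\to\infty$, this gives
$$(1-\varepsilon_p)\,g_p(\beta)\ \le\sum_{w'\in Y(\beta)}\mathbf P_p(w\leftrightarrow w')h(w')\ \le\ g_p(\beta)<\infty,\tag{9.1}$$
with $\varepsilon_p\to0$ as $p\uparrow p_c$, uniformly in $\beta$. The right inequality holds because the sum counts expected numbers of points in disjoint sets.

### 9.4. The gain from one gadget

In (9.1) the loss $\varepsilon_p$ vanishes at criticality. We now show that a gadget adds a fixed fraction of $g_p(\beta)$. Use for $\beta$ one region $\mathcal R_\beta=\Lambda\cup\{b\}$ with the single gadget of Lemma 9.5. The connected set $N\cup\{b\}\subset\hat A\cap\hat B(w,D_1)$ contains $w$ and does not meet $Y(\beta)$, so it lies in $\zeta(\beta)$, and $\mathcal R_\beta\subset\zeta(\beta)\setminus(\{w\}\cup Y(\beta))$. Let $s_0:=(p_c/2)^{k+1}\le p^{k+1}$.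

**Step 1: a route through the gadget to $Y(\beta)$.** Follow $M$ from $b$ until the distance from $w$ exceeds $D_1+r_0$, then a geodesic of length at most $r_0$ to a vertex $x\in O$. The geodesic stays at distance greater than $D_1$ from $w$, so it lies in $A$ and avoids $N$; thus $x\in A$ and $d(w,x)>D_1$. From this walk extract a simple path from $b$ to $x$; it lies in $A\setminus N$. The simple path from $w$ to $c$ inside $N$, followed by $cb$ and this path to $x$, hits $Y(\beta)$ by consequence 1 above, and $N\cup\{b\}$ does not meet $Y(\beta)$. Truncating at the first $Y(\beta)$-vertex $w'$ gives a path $M'$ from $b$ to $w'$ with $N\cup M'\subset\zeta(\beta)$ and $N\cap M'=\emptyset$. By the finiteness in Lemma 9.5, its length and $d(w,w')$ are at most some uniform $D_2$.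

**Step 2: an event where only the gadget connects.** Let $\mathcal D$ be the event that the edges of the path in $N$ from $w$ to $c$, of $M'$, and of $\hat{\mathcal H}[\Lambda]$ are open, and all other edges of $\hat{\mathcal H}[\zeta(\beta)]$ with an endpoint in $N$ (including $cb$) are closed. Then $\mathbf P_p(\mathcal D)\ge\delta_1>0$ uniformly in $\beta$ and $p\in[p_c/2,p_c)$. On $\mathcal D$, $w\not\leftrightarrow w'$ in $\omega$: simple paths from $w$ to $w'$ stay in $\zeta(\beta)$, and the cluster of $w$ there is contained in $N$. But $w\to w'$ in $\zeta(\beta)$ if $\alpha_\beta=1$. So in the enhanced model inside $\zeta(\beta)$, with parameters $p,s_0$,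
$$\mathbf P(w\to w')\ge\mathbf P_p(w\leftrightarrow w')+s_0\delta_1,$$
and $\mathbf P(w\to w'')\ge\mathbf P_p(w\leftrightarrow w'')$ for all other $w''\in Y(\beta)$. Put $\delta'=\min(1,s_0\delta_1/(4C_0))$, which does not depend on $p$. As $h(w')\ge G_p/C_0\ge g_p(\beta)/C_0$, we have $s_0\delta_1h(w')\ge4\delta'g_p(\beta)$.

**Step 3: fix $p$ and cut off.** From now on fix $p\in[p_c/2,p_c)$ with $\varepsilon_p\le\delta'$. There are finitely many types, and $Y$, $\mathbf P_p$, $h$ are $\operatorname{Aut}(\mathcal H)$-equivariant, so there is $n\ge D_2$ such that for all $\beta$ the part of the convergent sum in (9.1) with $d(w,w'')>n$ is at most $\delta'g_p(\beta)$. Put $Y_n(\beta)=Y(\beta)\cap\hat B(w,n)$, which contains the vertex $w'$ of Step 1, and $\mathcal Z(\beta)=\{w''\in Y_n(\beta):w\to w''\text{ in }\zeta(\beta)\}$. Then for every branch $\beta$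
$$\mathbf E\sum_{w''\in\mathcal Z(\beta)}h(w'')\ \ge\ (1-\varepsilon_p-\delta'+4\delta')\,g_p(\beta)\ \ge\ (1+2\delta')\,g_p(\beta).\tag{9.2}$$

### 9.5. Survival

It remains to turn (9.2) into an infinite cluster below $p_c$. The *children* of $\beta$ are the outward branches at vertices of $Y_n(\beta)$; *descendants* are obtained by iteration.

**Step 1: independence.** If $\beta'=(w',A')$ is a child of $\beta$, all zones of $\beta'$ and its descendants lie in $\hat A'$, and $\hat A'\cap\zeta(\beta)=\{w'\}$. For two children, $\hat A'\cap\hat A''$ is empty or, if they have the same vertex $w'$, equal to $\{w'\}$. So the zones of $\beta$ and of its distinct descendants are edge-disjoint. The regions are disjoint too: since $\mathcal R_\gamma\subset\zeta(\gamma)\setminus(\{w_\gamma\}\cup Y(\gamma))$ for each branch $\gamma=(w_\gamma,A_\gamma)$, a region contains none of the possible common vertices. (For two descendants below different children at the same $w'$, the common vertex $w'$ is the root of such a child and is not contained in $\hat A_\gamma$ for its proper descendants $\gamma$.) Thus for a fixed branch $\beta_0=(w_0,A_0)$ the regions of $\beta_0$ and its descendants form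 a gadget system with $m=1$.

**Step 2: chains of every length.** Let $S_j(\beta)$ be the event that there is a chain $\beta=\beta_0',\beta_1',\dots,\beta_j'$ with $\beta_{i+1}'$ an outward branch at a vertex of $\mathcal Z(\beta_i')$. Let $N_1$ bound the number of children, and choose $\kappa_0>0$ with $\kappa_0G_p\le1$ and $\kappa_0G_pN_1\le\delta'$. We claim that $\mathbf P(S_j(\beta))\ge\kappa_0g_p(\beta)$ for all $j$ and all branches $\beta$. This is true for $j=0$. Inductively, the events $S_j$ of the children are independent of each other and of $\mathcal Z(\beta)$. Given $\mathcal Z(\beta)$, let $a_i=\kappa_0g_p(\beta_i)$ for the children $\beta_i$ at vertices of $\mathcal Z(\beta)$, and $\Sigma=\sum a_i=\kappa_0\sum_{w'\in\mathcal Z(\beta)}h(w')\le\delta'$. Use $1-\prod(1-a_i)\ge1-e^{-\Sigma}\ge\Sigma-\frac12\Sigma^2\geq(1-\frac{\delta'}2)\Sigma$. With (9.2),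
$$\mathbf P(S_{j+1}(\beta))\ge\Big(1-\frac{\delta'}2\Big)\kappa_0\,\mathbf E\sum_{w'\in\mathcal Z(\beta)}h(w')\ge\Big(1-\frac{\delta'}2\Big)(1+2\delta')\,\kappa_0\,g_p(\beta)\ge\kappa_0\,g_p(\beta),$$
since $(1-\frac{\delta'}2)(1+2\delta')=1+\frac32\delta'-\delta'^2\ge1$ for $\delta'\le1$.

**Step 3: conclusion.** On $S_j(\beta_0)$ the vertices of the chain are distinct and reachable from $w_0$, so $|C(w_0)|\ge j+1$. Hence $\mathbf P_{p,s_0}(|C(w_0)|=\infty)\ge\kappa_0g_p(\beta_0)>0$. By Lemma 7.5 with $A=\{w_0\}$, $\mathcal G$ has an infinite cluster at $p$ with positive probability. So $p_c(\mathcal G)\le p<p_c(\mathcal H)$, which proves Proposition 9.1. $\square$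

## 10. The strict inequality for $p_c$

Assume $(*)$ and $p_c(\mathcal G)<1$. If $p_c(\mathcal H)=1$, then $p_c(\mathcal G)<p_c(\mathcal H)$. Otherwise write $p_c=p_c(\mathcal H)<1$; $\mathcal H$ is infinite and $p_c\ge1/\Delta>0$. If $\hat{\mathcal H}$ has a cut vertex, use Proposition 9.1. Otherwise $\hat{\mathcal H}$ is $2$-connected and we apply Proposition 8.5 with
$$q_0=\frac{p_c}2,\quad q_1=\frac{1+p_c}2,\quad R=0,\quad \delta=\min\Big(\delta_0,\frac{p_c}2\Big),\quad p^*\in\big(p_c,\min(q_1,p_c+\delta)\big),$$
so that $q_0\le p=p^*-\delta<p_c$. Since $p^*>p_c$, the expected cluster size at $p^*$ is infinite at every $u\in\hat{\mathcal H}$. For $x$ over $u$, choose lifts of $\hat B(u,r)$ inside $B(x,r)$. Summing over $v\in\hat{\mathcal H}$,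
$$\infty=\sum_v\mathbf P^{\hat{\mathcal H}}_{p^*}(u\leftrightarrow v)\le\sum_v\mathbf P_{p,s_0}\big(\hat B(u,r)\to\hat B(v,r)\big)\le\max_v|\hat B(v,r)|\;\mathbf E_{p,s_0}|C(\hat B(u,r))|;$$
the last step holds because a reached vertex is counted for at most $\max_v|\hat B(v,r)|$ centers. We have $s_0\le q_0^{(k+1)m}\le p^{(k+1)m}$, so Lemma 7.5 applies, and distinct reached vertices have distinct lifts:
$$\mathbf E_{p,s_0}|C(\hat B(u,r))|\le\sum_{x'\in B(x,r)}\mathbf E^{\mathcal G}_p|C(x')|.$$
So some $\mathbf E_p^{\mathcal G}|C(x')|$ is infinite, and by sharpness on $\mathcal G$, $p_c(\mathcal G)\le p<p_c(\mathcal H)$. This is the "if" part of Theorem 2.4(1). $\square$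

## 11. The strict inequality for $p_u$ when $G$ is finite

Assume $(*)$, $G$ finite, and $p_u(\mathcal G)<1$. If $p_u(\mathcal H)=1$ we are done, so let $p_u:=p_u(\mathcal H)<1$. Then $\mathcal H$ is infinite and $0<p_c(\mathcal H)\le p_u<1$.

**Step 1: no cut vertices, and one-endedness.** By Lemma 5.5, $p_u(\hat{\mathcal H})=p_u<1$. A cut vertex of $\hat{\mathcal H}$ would leave two infinite components (Lemma 5.4), contradicting Lemma 3.2. So $\hat{\mathcal H}$ is $2$-connected and Section 8 applies. Also by Lemma 3.2, for every finite $K$ the graph $\mathcal G\setminus K$ has exactly one infinite component.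

**Step 2: bring uniqueness on $\hat{\mathcal H}$ down to a smaller parameter on $\mathcal G$.** Take $q_0=p_u/2$, $q_1=(1+p_u)/2$, $\delta=\min(\delta_0,p_u/2)$, and $p^*\in[p_u,p_u+\delta)$, $p^*\le q_1$, at which $\mathcal H$, hence $\hat{\mathcal H}$, has almost surely a unique infinite cluster. Put $p=p^*-\delta\in[q_0,p_u)$. Let $\psi(R)$ be the maximum over $u\in\hat{\mathcal H}$ of the probability at $p^*$ that $\hat B(u,R)$ misses the infinite cluster of $\hat{\mathcal H}$; by quasi-transitivity $\psi(R)\to0$. By Proposition 8.5,
$$\mathbf P_{p,s_0}(\hat B(u,R+r)\to\hat B(v,R+r))\ge1-2\psi(R)\qquad\text{for all }u,v\in\hat{\mathcal H}.$$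
Apply Lemma 7.5 with lifts of $\hat B(u,R+r)$ in $B(x,R+r)$, $x$ over $u$. Lifts of vertices of $\hat B(v,R+r)$ are within $R+r$ of a lift of $v$. Every vertex of $\mathcal G$ is within $L$ of $\pi^{-1}(\hat{\mathcal H})$, by lifting a path to the root. So with $R_2=R+r+L$, for all $x\in V(\mathcal G)$ and $y\in\pi^{-1}(\hat{\mathcal H})$,
$$\mathbf P^{\mathcal G}_p\Big(\bigcup_{g\in G}\{B(x,R_2)\leftrightarrow B(gy,R_2)\}\Big)\ge1-2\psi(R).$$
By Harris' inequality the product over $g$ of the probabilities of the complements is at most $2\psi(R)$. So there is $g\in G$ with
$$\mathbf P_p(B(x,R_2)\leftrightarrow B(gy,R_2))\ge1-\varepsilon,\qquad\varepsilon=\varepsilon_R:=(2\psi(R))^{1/|G|}\to0.\tag{11.1}$$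

The difficulty is that $g$ depends on $x$ and $y$: we know that $x$ is well connected to *some* lift of $\pi(y)$, and we must show that any two vertices are well connected to each other. We let $y$ go to infinity, sort the vertices $x$ by the $g$ they choose, and use one-endedness to connect the classes.

**Step 3: sprinkling.** *If $z_1,z_2,\dots$ are at mutual distance greater than $2\rho'$, and $\mathbf P_q(B(x,\rho')\leftrightarrow B(z_n,\rho'))\ge1-\eta$ and $\mathbf P_q(B(x',\rho')\leftrightarrow B(z_n,\rho'))\ge1-\eta'$ for all large $n$, then $\mathbf P_{q'}(B(x,\rho')\leftrightarrow B(x',\rho'))\ge1-\eta-\eta'$ for every $q'>q$.* With probability at least $1-\eta-\eta'$ both connections occur for infinitely many $n$ (Fatou). Raise $q$ to $q'$ by an independent sprinkling. The edge sets of $\mathcal G[B(z_n,\rho')]$ are disjoint and of bounded size, so almost surely for one of these $n$ the sprinkling opens all of them, and this connects the two.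

**Step 4: classes.** Choose $p<p_1<\dots<p_{|G|}=:p'<p_u$; by $(*)$, $|G|\ge2$. Fix $R$. Choose $y_n\in\pi^{-1}(\hat{\mathcal H})$ at mutual distance greater than $2R_2$, and for each $x$ let $g_n(x)$ be a $g$ as in (11.1) for $y=y_n$. As $G$ is finite and $V(\mathcal G)$ countable, a diagonal argument gives a subsequence along which $g_n(x)$ is eventually constant, equal to $g_\infty(x)$, for each $x$. Put $V_g=\{x:g_\infty(x)=g\}$; these at most $|G|$ classes partition $V(\mathcal G)$. Step 3 with $z_n=gy_n$ gives
$$\mathbf P_{p_1}(B(x,R_2)\leftrightarrow B(x',R_2))\ge1-2\varepsilon\quad\text{for }x,x'\in V_g.\tag{11.2}$$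

**Step 5: the graph of classes is connected.** Join two infinite classes if infinitely many edges of $\mathcal G$ run between them. If the resulting graph on the infinite classes were disconnected, the infinite classes would split into two groups with finitely many edges between them. Delete the finite classes and the ends of these edges, a finite set. This leaves two infinite vertex sets with no edges between them; since deleting a finite set leaves finitely many components, there are two infinite components, contradicting Step 1.

**Step 6: connecting along the graph of classes.** Let $\rho'=R_2+1$. *Claim: for $x\in V_g$, $x'\in V_{g'}$ in infinite classes at distance $l$ in the graph of classes, $\mathbf P_{p_{l+1}}(B(x,\rho')\leftrightarrow B(x',\rho'))\ge1-4(l+1)\varepsilon$; for $l=1$ even $\ge1-4\varepsilon$.*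

For $l=0$ this is (11.2). For $l=1$, take edges $x_nx_n'$ with $x_n\in V_g$, $x_n'\in V_{g'}$ and the $x_n$ at mutual distance greater than $2\rho'$. Use (11.2) for $(x,x_n)$ and for $(x',x_n')$, note $B(x_n',R_2)\subset B(x_n,\rho')$, and apply Step 3 with $z_n=x_n$. This gives $1-4\varepsilon$ at level $p_2$. For $l\ge2$, let $V_{g''}$ be a class at distance $l-1$ from $V_g$ and joined to $V_{g'}$, and choose $z_n\in V_{g''}$ at mutual distance greater than $2\rho'$. The case $l=1$ for $(z_n,x')$ gives $1-4\varepsilon$ at level $p_2\le p_l$; the induction hypothesis for $(x,z_n)$ gives $1-4l\varepsilon$ at level $p_l$; Step 3 gives $1-4(l+1)\varepsilon$ at level $p_{l+1}$.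

**Step 7: conclusion.** Since $l\le|G|-1$, all levels are at most $p_{|G|}=p'$. Finite classes contain finitely many vertices in all, each within some finite distance $D_F$ (depending on $R$) of an infinite class. With $\rho''=\rho'+D_F$,
$$\inf_{x,x'\in V(\mathcal G)}\mathbf P_{p'}(B(x,\rho'')\leftrightarrow B(x',\rho''))\ge1-4|G|\varepsilon_R.$$
The infimum is non-decreasing in the radius, $p'$ does not depend on $R$, and $\varepsilon_R\to0$. So $\lim_{\rho\to\infty}\inf_{x,x'}\mathbf P_{p'}(B(x,\rho)\leftrightarrow B(x',\rho))=1$. By Schonmann's theorem $p_u(\mathcal G)\le p'<p_u(\mathcal H)$. This is the "if" part of Theorem 2.4(2). $\square$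

## 12. Actions that fix the core pointwise

It remains to prove equality when $(*)$ fails, as in Example 1.2. Let $\mathcal G$ be infinite and suppose every $g\in G$ fixes every vertex of $\hat{\mathcal G}$.

**Step 1: $\pi$ is an isomorphism on the core.** It is injective there. If $x,x'\in\hat{\mathcal G}$ and $\pi(x)\sim\pi(x')$, then $x\sim gx'=x'$ for some $g$. So $\pi$ is an isomorphism of $\hat{\mathcal G}$ onto $\mathcal H[\pi(\hat{\mathcal G})]$.

**Step 2: the rest of $\mathcal H$ hangs at single vertices.** Let $v$ be peripheral with root $q$ and let $F$ be its component in $\mathcal G\setminus q$. All neighbors of vertices of $F$ are in $F\cup\{q\}$, the fiber of $\pi(q)$ is $\{q\}$, and $\pi(F)\cap\pi(\hat{\mathcal G})=\emptyset$ since the core is $G$-invariant. A walk in $\mathcal H\setminus\pi(q)$ from $\pi(v)$ lifts to a walk from $v$ avoiding $q$, which stays in $F$. So the component of $\mathcal H\setminus\pi(q)$ containing $\pi(v)$ is contained in the finite set $\pi(F)$. Hence $\mathcal H$ is $\pi(\hat{\mathcal G})\cong\hat{\mathcal G}$ with finite pieces of bounded size hanging at single vertices.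

**Step 3: same infinite clusters.** The arguments of Lemmas 5.2 and 5.5 use only this structure. A simple path of $\mathcal H$ between vertices of $\pi(\hat{\mathcal G})$ cannot enter and leave a hanging piece, since it would pass the attaching vertex twice; and finitely many attaching vertices carry finitely many hanging vertices. So infinite clusters of $\mathcal H$ correspond bijectively to infinite clusters of its restriction to $\pi(\hat{\mathcal G})\cong\hat{\mathcal G}$, and by Lemma 5.5 infinite clusters of $\mathcal G$ correspond to those of its restriction to $\hat{\mathcal G}$. Therefore $p_c(\mathcal G)=p_c(\mathcal H)$ and $p_u(\mathcal G)=p_u(\mathcal H)$.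

Together with Sections 10 and 11 this proves Theorem 2.4, and with it Corollary 2.5: both (a) and (b) have the answer yes. $\blacksquare$
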